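# Ratio limits of random walks and the amenable radical

## 1. Amenable groups: every ratio tends to 1

Let $G$ be a countable group with identity $e$. A real function $f$ on $G$ is symmetric if $f(x^{-1})=f(x)$ for all $x$. A symmetric probability measure $\mu$ on $G$ drives a random walk: start at $e$ and multiply by independent $\mu$-distributed elements. The $n$-fold convolution $\mu^{*n}$ is the law after $n$ steps. We call $\mu$ aperiodic if $\mu(e)>0$; then $\mu^{*n}(e)>0$ for all $n$.

We compare the probability of being at $g$ at time $n$ with the probability of being back at $e$, and collect the elements that the walk cannot distinguish from $e$ in the long run: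
$$A_\mu=\Big\{g\in G:\ \lim_{n\to\infty}\frac{\mu^{*n}(g)}{\mu^{*n}(e)}=1\Big\}.\tag{1}$$

On $\mathbb Z$ with $\mu(0)=\frac12$, $\mu(\pm1)=\frac14$, the generating function of $\mu$ is $\frac14(z^{1/2}+z^{-1/2})^2$, so $\mu^{*n}(k)=4^{-n}\binom{2n}{n+k}$. The ratio at $k$ is $\frac{n!\,n!}{(n-k)!\,(n+k)!}$, which tends to $1$. So $A_\mu=\mathbb Z$. We shall first see that this happens on every amenable group; this is Avez's theorem, and it is the easy case of our problem.

**Background.** Let $\lambda$ be the left regular representation on $\ell^2(G)$, $(\lambda(g)v)(x)=v(g^{-1}x)$, and let $\lambda(f)=\sum_x f(x)\lambda(x)$ for $f\in\ell^1(G)$. Then $\|\lambda(f)\|\le\|f\|_1$, $\lambda(f)\lambda(f')=\lambda(f*f')$ and $\lambda(f)\delta_e=f$. If $f$ is real and symmetric, $\lambda(f)$ is self-adjoint. Inner products are linear in the first variable. Kesten's theorem says: if $m$ is a symmetric probability measure whose support generates the countable group $G$, then $G$ is amenable if and only if $\|\lambda(m)\|=1$.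

We shall use one positivity remark often. If $f\in\ell^1(G)$ is symmetric and $f\ge0$, then $|\langle\lambda(f)v,v\rangle|\le\langle\lambda(f)|v|,|v|\rangle$ for every $v\in\ell^2(G)$. Since $\|\lambda(f)\|=\sup_{\|v\|=1}|\langle\lambda(f)v,v\rangle|$ for a self-adjoint operator,
$$f\ge 0\ \Longrightarrow\ \|\lambda(f)\|=\max\operatorname{spec}\lambda(f).\tag{2}$$

The next lemma turns ratios of probabilities into matrix coefficients. It makes no use of amenability.

**Lemma 1.** Let $\mu$ be symmetric and aperiodic, $\alpha=\mu(e)$, $\rho=\|\lambda(\mu)\|$, $u_n=\mu^{*n}/\|\mu^{*n}\|_2$, and $\omega_n(g)=\langle\lambda(g)u_n,u_n\rangle$. Then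

(a) $\rho\ge\alpha>0$ and $\|\lambda(\mu)u_n-\rho u_n\|\to0$;

(b) $\dfrac{\mu^{*2n}(g)}{\mu^{*2n}(e)}=\omega_n(g)$, and $\dfrac{\mu^{*(2n+1)}(g)}{\mu^{*(2n+1)}(e)}-\omega_n(g)\to0$;

(c) $\mu^{*(n+1)}(e)/\mu^{*n}(e)\to\rho$.

*Proof.* **Step 1: matrix coefficients.** This step expresses $\mu^{*(n+k)}(g)$ through $\lambda$. By symmetry of $\mu^{*k}$,
$$\langle\lambda(g)\mu^{*k},\mu^{*n}\rangle=\sum_x\mu^{*k}(g^{-1}x)\mu^{*n}(x)=\sum_x\mu^{*n}(x)\mu^{*k}(x^{-1}g)=\mu^{*(n+k)}(g).\tag{3}$$
With $k=n$ and $g=e$ this gives $\|\mu^{*n}\|_2^2=\mu^{*2n}(e)$; with $k=n$ and general $g$ it gives the first formula of (b).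

**Step 2: the spectral measure.** This step locates the spectrum. Let $m$ be the spectral measure of $\lambda(\mu)$ at $\delta_e$, so $\int t^n\,dm=\langle\lambda(\mu)^n\delta_e,\delta_e\rangle=\mu^{*n}(e)$. Its support is all of $\operatorname{spec}\lambda(\mu)$. Indeed, if an open set $U$ meets the spectrum, the spectral projection $E(U)$ is nonzero. It lies in the left group von Neumann algebra, for which $\delta_e$ is separating (an operator commuting with right translations and killing $\delta_e$ kills every $\delta_x$). Hence $m(U)=\|E(U)\delta_e\|^2>0$.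

By (2), $\rho=\max\operatorname{spec}\lambda(\mu)$, and $\rho\ge\langle\lambda(\mu)\delta_e,\delta_e\rangle=\alpha>0$. The function $\mu-\alpha\delta_e$ is symmetric and nonnegative, so (2) applies to it as well: $\|\lambda(\mu)-\alpha\|=\max\operatorname{spec}(\lambda(\mu)-\alpha)=\rho-\alpha$. Hence
$$\operatorname{supp}m\subset[2\alpha-\rho,\rho].$$
This is where aperiodicity enters: the spectrum stays away from $-\rho$.

**Step 3: concentration at $\rho$.** This step shows that $u_n$ is an approximate eigenvector. Let $dm_n=t^{2n}\,dm/\mu^{*2n}(e)$, a probability measure. Since $u_n=\lambda(\mu)^n\delta_e/\|\lambda(\mu)^n\delta_e\|$, we have $\langle p(\lambda(\mu))u_n,u_n\rangle=\int p\,dm_n$ for every polynomial $p$. Let $0<\rho'<\rho$. On $[2\alpha-\rho,\rho']$ we have $|t|\le r:=\max(\rho',\rho-2\alpha)<\rho$. Choose $s$ with $r<s<\rho$. As $\rho\in\operatorname{supp}m$, $m((s,\rho])>0$, and $\mu^{*2n}(e)\ge s^{2n}m((s,\rho])$. So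
$$m_n([2\alpha-\rho,\rho'])\le\frac{r^{2n}}{s^{2n}\,m((s,\rho])}\to0 ,$$
that is, $m_n\to\delta_\rho$ weakly. Hence $\|\lambda(\mu)u_n-\rho u_n\|^2=\int(t-\rho)^2dm_n\to0$, which completes (a).

**Step 4: odd times.** By (3) with $k=n+1$, and then (a),
$$\frac{\mu^{*(2n+1)}(g)}{\mu^{*2n}(e)}=\langle\lambda(g)\lambda(\mu)u_n,u_n\rangle=\rho\,\omega_n(g)+o(1).$$
For $g=e$ this says $\mu^{*(2n+1)}(e)/\mu^{*2n}(e)\to\rho>0$. Dividing the two relations gives the second part of (b). Finally $\mu^{*(2n+2)}(e)/\mu^{*2n}(e)=\int t^2\,dm_n\to\rho^2$, so the ratio from odd to even times also tends to $\rho$, and (c) follows. $\square$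

**Proposition 2.** Let $G$ be amenable, and let $\mu$ be symmetric and aperiodic with generating support. Then $A_\mu=G$.

*Proof.* By Kesten's theorem $\rho=1$. So Lemma 1(a) gives $\langle\lambda(\mu)u_n,u_n\rangle\to1$, that is,
$$\sum_x\mu(x)\big(1-\omega_n(x)\big)\to0 .$$
Every term is nonnegative, because $\omega_n(x)\in[0,1]$. So $\omega_n(x)\to1$ for each $x\in\operatorname{supp}\mu$. Since $\|\lambda(x)u_n-u_n\|^2=2-2\omega_n(x)$, this says that $\lambda(x)u_n-u_n\to0$. The elements $g$ with $\lambda(g)u_n-u_n\to0$ form a subgroup, because $\|\lambda(gg')u_n-u_n\|\le\|\lambda(g')u_n-u_n\|+\|\lambda(g)u_n-u_n\|$. It contains $\operatorname{supp}\mu$, so it is $G$. By Lemma 1(b), $A_\mu=G$. $\square$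

What changes when $G$ is not amenable? Lemma 1 survives, but now $\rho<1$ and we only know that the *average* $\sum_x\mu(x)\omega_n(x)$ tends to $\rho$. An average equal to its upper bound $1$ forces every term; an average of $\rho<1$ forces nothing about a single term.

## 2. Non-amenable groups: the radical as a candidate for $A_\mu$

The amenable radical $\mathrm{Rad}(G)$ is the largest normal amenable subgroup of $G$. If $G$ is amenable it is $G$, and Proposition 2 says $A_\mu=\mathrm{Rad}(G)$ for every $\mu$. For a finitely generated $G$ and a symmetric aperiodic $\mu$ with generating support, we may quote the following facts: $A_\mu$ is always an amenable subgroup, it contains every finite normal subgroup, and $A_\mu=G$ only if $G$ is amenable; for non-amenable $G$, however, $A_\mu$ need not be normal and can depend on $\mu$. The conjecture, from Murray Elder and Cameron Rogers, "On a theorem of Avez", arXiv:1605.04065 (2016), is this.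

**Conjecture.** Let $G$ be a finitely generated group. Then there is a symmetric, aperiodic probability measure $\mu$ on $G$, with support generating $G$, such that $A_\mu$ is the amenable radical.

We shall prove it. First, two examples by hand.

**Example: a good measure on $F_2$.** Let $F_2$ be free on $a,b$. Its radical is trivial: an amenable subgroup of $F_2$ is cyclic (subgroups are free, and free groups of rank at least $2$ are not amenable). If $\langle c\rangle\ne\{e\}$ were normal, each $x$ would satisfy $xcx^{-1}=c^{\pm1}$, so $a^2$ and $b^2$ would lie in the centralizer of $c$, which is cyclic; but $a^2$ and $b^2$ do not commute.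

Let $0<\alpha<1$, $\mu(e)=\alpha$, and $\mu(s)=(1-\alpha)/4$ for $s\in\{a^{\pm1},b^{\pm1}\}$. Write $|g|$ for word length. If $|g|=k\ge1$, exactly one $s$ makes $|s^{-1}g|=k-1$ and three make it $k+1$. So by induction $\mu^{*n}(g)=p_n(|g|)$, with
$$p_{n+1}(0)=\alpha p_n(0)+(1-\alpha)p_n(1),\qquad p_{n+1}(k)=\alpha p_n(k)+(1-\alpha)\big(\tfrac14p_n(k-1)+\tfrac34p_n(k+1)\big).$$
Kesten's computation of the norm of the simple random walk on $F_2$ gives $\rho=\alpha+(1-\alpha)\frac{\sqrt3}2$. Divide by $p_n(0)$ and use Lemma 1(c): by induction on $k$ the limits $h(k)=\lim_np_n(k)/p_n(0)$ exist, and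
$$h(0)=1,\quad h(1)=\tfrac{\sqrt3}2,\quad \tfrac{\sqrt3}2h(k)=\tfrac14h(k-1)+\tfrac34h(k+1).$$
The characteristic equation $3z^2-2\sqrt3z+1=(\sqrt3z-1)^2=0$ has the double root $1/\sqrt3$, and the initial values give $h(k)=(1+\frac k2)3^{-k/2}$. Since $h(k+1)/h(k)=\frac{k+3}{k+2}\cdot\frac1{\sqrt3}<1$, we get $h(k)<1$ for $k\ge1$. So $A_\mu=\{e\}=\mathrm{Rad}(F_2)$.

**Example: a bad measure on $\mathbb Z/2*\mathbb Z/3$.** Let $G=\langle a,b\mid a^2,b^3\rangle$, $H=\langle b\rangle$, let $\nu$ be uniform on $H$, $\sigma$ uniform on $\{e,a,b,b^{-1}\}$, and $\mu=\nu*\sigma*\nu$. Then $\mu$ is symmetric, $\mu(e)>0$, and $\operatorname{supp}\mu\supset\operatorname{supp}\sigma$ generates $G$. Since $\delta_b*\nu=\nu$, we have $\mu^{*n}(b)=\mu^{*n}(e)$ for all $n\ge1$. Hence $H\subset A_\mu$. But $b\notin\mathrm{Rad}(G)$: otherwise the normal closure of $b$ would be amenable; its quotient is $\mathbb Z/2$, so $G$ would be amenable, whereas $G$ contains a free group of rank $2$. So $A_\mu\ne\mathrm{Rad}(G)$, and the choice of $\mu$ matters.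

**Conjugation-invariant measures do not suffice.** We want $A_\mu$ to be normal. Put $\mu_g(x)=\mu(g^{-1}xg)$. Then $(\mu_g)^{*n}(x)=\mu^{*n}(g^{-1}xg)$, so $A_{\mu_g}=gA_\mu g^{-1}$. If $\mu_g=\mu$ for all $g$, then $A_\mu$ is normal and amenable, hence contained in $\mathrm{Rad}(G)$. So one would like a conjugation-invariant $\mu$. Such a $\mu$ gives equal mass to all conjugates of $x$, so each $x\in\operatorname{supp}\mu$ has a finite conjugacy class. Elements with finite conjugacy class form a subgroup, so if $\operatorname{supp}\mu$ generates $G$, all conjugacy classes are finite. If $G$ is generated by $x_1,\dots,x_r$, the centralizers of the $x_i$ have finite index, and their intersection is the center. So the center has finite index and $G$ is amenable. The approach therefore works only in the case settled by Proposition 2.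

We need normality from another source. In the bad example, $b\in A_\mu$ rests on an exact coincidence: $\mu(bx)=\mu(x)$ for all $x$. One expects a perturbation of $\mu$ that treats $x$ and $bx$ differently to destroy it. So ask instead: if $g$ is "invisible" for *every* $\mu$ in some open set of measures, what does the freedom to perturb tell us about $g$? The answer will be that it makes all conjugates of $g$ invisible together. To carry this out we need complete metric spaces of measures.

## 3. Spaces of measures and the generic theorem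

From now on $G$ is a countable group and $N=\mathrm{Rad}(G)$. For a symmetric aperiodic $\mu$ we use (1) as the definition of $A_\mu$ even if the support does not generate.

**Definition.** An admissible class is a nonempty set $X$ of symmetric probability measures on $G$ with a complete metric $d$ such that

* (X1) $\|\mu-\mu'\|_1\le d(\mu,\mu')$;
* (X2) there is a $d$-dense $X_0\subset X$ such that for every $\mu\in X_0$ and every finitely supported symmetric real $h$ with $\sum_xh(x)=0$ there is $t_0>0$ with $\mu+th\in X$ for $|t|<t_0$, and $t\mapsto\mu+th$ is $d$-continuous.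

So at a dense set of points one may move in every finite symmetric direction of total mass zero.

**Example 1.** $X=P_{\rm sym}(G)$, the set of all symmetric probability measures, with $d$ the $\ell^1$-distance and $X_0=\{\mu:\mu(x)>0\ \forall x\}$. It is closed in $\ell^1(G)$, hence complete. For density, replace $\mu$ by $(1-\varepsilon)\mu+\varepsilon w$ with $w$ symmetric and fully supported. For $\mu\in X_0$, the inequality $\mu+th\ge0$ holds for small $|t|$, because $h$ lives on finitely many points, where $\mu$ is bounded below.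

**Example 2.** Let $w$ be a symmetric probability measure with $w(x)>0$ for all $x$, let $0<\delta<1$, and put
$$X_{w,\delta}=\{\mu\text{ symmetric probability}:(1-\delta)w\le\mu\le(1+\delta)w\},\qquad d(\mu,\mu')=\sup_x\frac{|\mu(x)-\mu'(x)|}{w(x)} .$$
(X1) holds since $\sum w=1$. For completeness, if $(\mu_j)$ is $d$-Cauchy then $\mu_j/w$ converges uniformly, the limit satisfies the same inequalities and is symmetric, and it has mass $1$ by dominated convergence. Take $X_0=\{\mu\in X_{w,\delta}:\sup|\mu/w-1|<\delta\}$. It is dense, because $(1-\varepsilon)\mu+\varepsilon w$ lies in it and is at distance at most $\varepsilon\delta$ from $\mu$. (X2) holds because $h/w$ is bounded, so $\sup|(\mu+th)/w-1|<\delta$ for small $|t|$, and $d(\mu+th,\mu+sh)=|t-s|\sup|h/w|$. Every $\mu\in X_{w,\delta}$ has full support, so it is aperiodic and its support generates $G$.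

**Theorem 3.** Let $G$ be a countable group and $(X,d)$ an admissible class. There is a comeager (hence dense) set $X^*\subset X$ such that for every aperiodic $\mu\in X^*$:

1. $\psi_\mu(g)=\lim_n\mu^{*n}(g)/\mu^{*n}(e)$ exists for every $g\in G$;
2. $\psi_\mu(g)=1$ if and only if $g\in\mathrm{Rad}(G)$. In particular $A_\mu=\mathrm{Rad}(G)$.

Applied to $X_{w,1/2}$ this proves the conjecture: $X^*$ is not empty, and each of its elements is symmetric, aperiodic and fully supported. Moreover $\mu$ can be chosen with $(1-\delta)w\le\mu\le(1+\delta)w$ for any prescribed fully supported symmetric $w$ and any $0<\delta<1$. For a finitely generated $G$ with word length $|x|$ one may take $w(x)=c\,e^{-|x|^2}$, which is summable since balls grow at most exponentially; so $\mu$ can have super-exponentially decaying tails. Applied to $P_{\rm sym}(G)$: each set $\{\mu(x)>0\}$ is open and dense, so a generic symmetric probability measure is aperiodic and fully supported, and has $A_\mu=\mathrm{Rad}(G)$.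

**Corollary 4.** If $G$ is finitely generated and $K\subset G$ is finite, there is a finitely supported symmetric aperiodic $\mu$ with generating support and $A_\mu\cap K=\mathrm{Rad}(G)\cap K$. If $\mathrm{Rad}(G)$ is finitely generated, one can also arrange $\mathrm{Rad}(G)\subseteq A_\mu$.

These notes do not settle whether a finitely supported $\mu$ with $A_\mu=\mathrm{Rad}(G)$ always exists; the conjecture does not ask for this.

## 4. States that maximize $\mu$

The set of $\mu$ with $g\in A_\mu$ is defined through a limit in $n$, and nothing in that definition makes the set closed. We replace the sequence $(\omega_n)$ by its limit points, which live in a compact set and depend on $\mu$ semicontinuously.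

**Definition.** $C^*_r(G)$ is the norm closure of $\lambda(\mathbb C[G])$; it contains $\lambda(\ell^1(G))$ and is separable. Let $S$ be the set of its states, the positive linear functionals $\varphi$ with $\varphi(1)=1$; in the weak* topology $S$ is compact and metrizable. Write $\varphi(x)=\varphi(\lambda(x))$ and $\varphi(f)=\varphi(\lambda(f))=\sum f(x)\varphi(x)$.

We have $|\varphi(x)|\le1$ and $\varphi(x^{-1})=\overline{\varphi(x)}$, so $\varphi(f)=\sum f(x)\operatorname{Re}\varphi(x)$ for $f\in\ell^1$ real and symmetric. Two small examples: each unit vector $v$ gives the state $a\mapsto\langle av,v\rangle$, and $v=\delta_e$ gives the state with $\varphi(e)=1$ and $\varphi(x)=0$ for $x\ne e$. The functionals $\omega_n(a)=\langle au_n,u_n\rangle$ of Lemma 1 are states of this kind.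

Recall the GNS construction: each $\varphi\in S$ has a representation $\pi$ of $C^*_r(G)$ on a Hilbert space $H$ and a unit vector $\xi$ with $\varphi(a)=\langle\pi(a)\xi,\xi\rangle$. We write $x\xi=\pi(\lambda(x))\xi$ and $\pi(f)=\pi(\lambda(f))$. For the state of $\delta_e$ this is the regular representation with $\xi=\delta_e$.

**Definition.** For $f\in\ell^1(G)$ real and symmetric and $\varphi\in S$, put
$$F(f)=\max_{\varphi\in S}\varphi(f),\qquad T(f)=\{\varphi\in S:\varphi(f)=F(f)\},\qquad A_\varphi=\{g\in G:\varphi(g)=1\}.$$

The maximum exists and $T(f)$ is nonempty and compact, since $S$ is compact. Moreover $F(f)=\max\operatorname{spec}\lambda(f)$: positivity of $\varphi$ gives $\varphi(f)\le\max\operatorname{spec}\lambda(f)$, and vector states come arbitrarily close to this value. As a maximum of linear functions, $F$ is convex; as $|\varphi(f)-\varphi(f')|\le\|f-f'\|_1$, also $|F(f)-F(f')|\le\|f-f'\|_1$. By (2), $F(f)=\|\lambda(f)\|$ if $f\ge0$. In particular $F(\mu)=\rho$.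

Three facts carry the proof.

**(i)** If $\varphi\in T(f)$, then $\pi(f)\xi=F(f)\xi$. Indeed $F(f)-\pi(f)\ge0$ and $\langle(F(f)-\pi(f))\xi,\xi\rangle=0$, so $(F(f)-\pi(f))^{1/2}\xi=0$.

**(ii)** $\operatorname{Re}\varphi(g)=1\iff\varphi(g)=1\iff g\xi=\xi$, because $\|g\xi-\xi\|^2=2-2\operatorname{Re}\varphi(g)$. So $A_\varphi$ is the stabilizer of $\xi$, a subgroup, and $\varphi(agb)=\langle g\,b\xi,a^{-1}\xi\rangle=\varphi(g)$ for $a,b\in A_\varphi$.

**(iii)** $A_\varphi$ is amenable. Let $m$ be a fully supported symmetric probability measure on $A=A_\varphi$. Splitting $G$ into cosets $Ay$ shows that $\lambda_G|_A$ is a multiple of $\lambda_A$. So $1=\varphi(m)\le\|\lambda_G(m)\|=\|\lambda_A(m)\|\le1$, and Kesten's theorem applies.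

**Lemma 5.** Let $\mu$ be symmetric and aperiodic.

(a) Every weak* limit point of $(\omega_n)$ lies in $T(\mu)$.

(b) If $\operatorname{Re}\varphi(g)=c$ for all $\varphi\in T(\mu)$, then $\mu^{*n}(g)/\mu^{*n}(e)\to c$.

(c) If $g\in A_\mu$, then some $\varphi\in T(\mu)$ has $\varphi(g)=1$.

*Proof.* By Lemma 1(a), $\omega_n(\mu)=\langle\lambda(\mu)u_n,u_n\rangle\to\rho=F(\mu)$, so a limit point $\varphi$ has $\varphi(\mu)=F(\mu)$. This is (a). The numbers $\omega_n(g)$ are real. By (a) and compactness, every subsequence has a further subsequence along which $\omega_n(g)\to\varphi(g)=\operatorname{Re}\varphi(g)$ for some $\varphi\in T(\mu)$. Under the hypothesis of (b) this limit is always $c$, so $\omega_n(g)\to c$, and Lemma 1(b) gives (b). If $g\in A_\mu$, then $\omega_n(g)\to1$ by Lemma 1(b), and any limit point $\varphi$ of $(\omega_n)$ has $\varphi(g)=1$. $\square$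

The quantifiers in (b) and (c) differ, and this shapes the rest. To exclude $g\notin N$ from $A_\mu$ we need that *no* $\varphi\in T(\mu)$ has $\varphi(g)=1$. To include $g\in N$ we need that *all* of them do. The next lemma supplies only *one* such state for $N$; Proposition 9 will close the gap by making $\operatorname{Re}\varphi(g)$ independent of $\varphi\in T(\mu)$.

## 5. One maximizing state is trivial on the radical

**Lemma 6.** Let $q$ be the representation of $G$ on $\ell^2(G/N)$ by translation. It extends to $C^*_r(G)$, and $F(\mu)=\|q(\mu)\|$ for every symmetric probability measure $\mu$. Moreover there is $\varphi\in T(\mu)$ with $\varphi|_N=1$.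

*Proof.* **Step 1: $\|q(a)\|\le\|\lambda(a)\|$ for $a\in\mathbb C[G]$.** This gives the extension. We imitate vectors of $\ell^2(G/N)$ inside $\ell^2(G)$ by spreading them along Følner sets of $N$. Let $s:G/N\to G$ be a section and write $gs(y)=s(gy)c(g,y)$ with $c(g,y)\in N$. As $N$ is amenable, there are finite nonempty sets $F_k\subset N$ with $|cF_k\cap F_k|/|F_k|\to1$ for each $c\in N$. For $f$ finitely supported on $G/N$ put
$$f_k(s(y)n)=f(y)\,1_{F_k}(n)\,|F_k|^{-1/2}\qquad(y\in G/N,\ n\in N).$$
Then $\|f_k\|=\|f\|$. We have $\langle\lambda(g)f_k,f_k\rangle=\sum_zf_k(z)\overline{f_k(gz)}$, and if $z=s(y)n$ then $gz=s(gy)\,c(g,y)n$. So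
$$\langle\lambda(g)f_k,f_k\rangle=\sum_yf(y)\overline{f(gy)}\,\frac{|c(g,y)F_k\cap F_k|}{|F_k|}\longrightarrow\sum_yf(y)\overline{f(gy)}=\langle q(g)f,f\rangle ,$$
the sum over $y$ being finite. By linearity, for $a\in\mathbb C[G]$,
$$\|q(a)f\|^2=\langle q(a^*a)f,f\rangle=\lim_k\langle\lambda(a^*a)f_k,f_k\rangle\le\|\lambda(a)\|^2\|f\|^2 .$$
So $q$ extends to $C^*_r(G)$, and $\|q(\mu)\|\le\|\lambda(\mu)\|=F(\mu)$.

**Step 2: $\|q(\mu)\|\ge F(\mu)$.** We compare return probabilities. For every $n$,
$$\|q(\mu)\|^{2n}\ge\langle q(\mu)^{2n}\delta_N,\delta_N\rangle=\mu^{*2n}(N)\ge\mu^{*2n}(e)=\int t^{2n}\,dm ,$$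
where $m$ is the spectral measure of $\lambda(\mu)$ at $\delta_e$. Its support is $\operatorname{spec}\lambda(\mu)$; that part of the proof of Lemma 1 did not use aperiodicity. So $\big(\int t^{2n}dm\big)^{1/2n}\to\max_{\operatorname{supp}m}|t|=\|\lambda(\mu)\|$, and $\|q(\mu)\|\ge F(\mu)$.

**Step 3: the state.** We produce $\varphi$ by pulling back from $G/N$. Since $\mu\ge0$, $|\langle q(\mu)v,v\rangle|\le\langle q(\mu)|v|,|v|\rangle$, so $\|q(\mu)\|=\max\operatorname{spec}q(\mu)$ as in (2). A weak* limit point of vector states gives a state $\theta$ on $q(C^*_r(G))$ with $\theta(q(\mu))=\max\operatorname{spec}q(\mu)=F(\mu)$. Then $\varphi=\theta\circ q$ is a state of $C^*_r(G)$ with $\varphi(\mu)=F(\mu)$, so $\varphi\in T(\mu)$. As $N$ is normal, $n\cdot yN=y(y^{-1}ny)N=yN$, so $q(n)=1$ and $\varphi(n)=1$ for $n\in N$. $\square$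

## 6. Closed sets of exceptional measures

For $g,x\in G$ and $k\ge1$ consider the subsets of $X$
$$E_g=\{\mu:\exists\varphi\in T(\mu),\ \varphi(g)=1\},\qquad R_{x,k}=\Big\{\mu:\max_{T(\mu)}\operatorname{Re}\varphi(x)-\min_{T(\mu)}\operatorname{Re}\varphi(x)\ge\tfrac1k\Big\}.$$

**Lemma 7.** If $\mu_j\to\mu$ in $\ell^1$ and $\varphi_j\in T(\mu_j)$, every weak* limit point of $(\varphi_j)$ lies in $T(\mu)$. Hence all $E_g$ and $R_{x,k}$ are closed in $X$.

*Proof.* Since $\varphi_j(\mu_j)=F(\mu_j)$,
$$|\varphi_j(\mu)-F(\mu)|\le|\varphi_j(\mu)-\varphi_j(\mu_j)|+|F(\mu_j)-F(\mu)|\le2\|\mu-\mu_j\|_1\to0 ,$$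
so a limit point $\varphi$ has $\varphi(\mu)=F(\mu)$. Now let $\mu_j\to\mu$ in $d$; by (X1) also in $\ell^1$. If $\mu_j\in E_g$, choose $\varphi_j\in T(\mu_j)$ with $\varphi_j(g)=1$; the limit of a convergent subsequence lies in $T(\mu)$ and takes the value $1$ at $g$. If $\mu_j\in R_{x,k}$, choose $\varphi_j^\pm\in T(\mu_j)$ attaining the maximum and the minimum of $\operatorname{Re}\varphi(x)$, and pass to a subsequence along which both converge. The limits lie in $T(\mu)$, and their real parts at $x$ differ by at least $1/k$. $\square$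

## 7. If $g$ survives all perturbations, so do its conjugates

In the bad example of Section 2, $\mu\in E_b$: indeed $H\subset A_\mu$, so Lemma 5(c) applies. We now show that such a $\mu$ cannot have a whole neighborhood in $E_b$.

The heuristic is as follows. Suppose $W\subset E_g$ is open. A state with $\varphi(g)=1$ satisfies $\varphi(gx)=\varphi(x)$, so it cannot see the perturbation that moves mass from $gx$ to $x$. If all $\mu+th$ have a maximizer that is blind to $h$, then $F$ is constant along the segment. Then a single $\varphi$ maximizes along the whole segment, and the eigenvector equation (i) holds for all $t$ at once, which is a strong constraint on $\xi$.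

**Proposition 8.** If $g\notin\mathrm{Rad}(G)$, then $E_g$ has empty interior in $X$.

*Proof.* Suppose $\emptyset\ne W\subset E_g$ is open. By density pick $\mu\in W\cap X_0$, and pick $\varphi\in T(\mu)$ with $\varphi(g)=1$; let $(\pi,H,\xi)$ be its GNS triple. These are fixed for the whole proof. Let $x\in G$ be arbitrary.

**Step 1: the perturbation.** We choose the direction to which $g$-fixing states are blind:
$$h=\delta_x+\delta_{x^{-1}}-\delta_{gx}-\delta_{x^{-1}g^{-1}} .$$
It is finitely supported, symmetric since $(gx)^{-1}=x^{-1}g^{-1}$, and has sum $0$. By (X2) and openness of $W$ there is $t_1>0$ with $\mu+th\in W$ for $|t|<t_1$.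

**Step 2: $F$ is constant on the segment.** For each $|t|<t_1$ there is $\varphi_t\in T(\mu+th)$ with $\varphi_t(g)=1$, because $W\subset E_g$. By (ii), $\varphi_t(gx)=\varphi_t(x)$ and $\varphi_t(x^{-1}g^{-1})=\varphi_t(x^{-1})$, so $\varphi_t(h)=0$. Hence for $|s|,|t|<t_1$
$$F(\mu+sh)\ge\varphi_t(\mu+sh)=\varphi_t(\mu+th)=F(\mu+th).$$
Exchanging $s$ and $t$ gives $F(\mu+th)=F(\mu)$ for all $|t|<t_1$.

**Step 3: $\varphi$ maximizes along the whole segment.** The same computation with (ii) gives $\varphi(h)=0$. So $\varphi(\mu+th)=\varphi(\mu)=F(\mu)=F(\mu+th)$, that is, $\varphi\in T(\mu+th)$ for all $|t|<t_1$.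

**Step 4: the constraint on $\xi$.** By (i), $\pi(\mu)\xi+t\,\pi(h)\xi=F(\mu)\xi$ for all $|t|<t_1$, so $\pi(h)\xi=0$. Since $g^{-1}\xi=\xi$,
$$0=\pi(h)\xi=x\xi+x^{-1}\xi-gx\xi-x^{-1}g^{-1}\xi=x\xi-gx\xi .$$
Thus $x^{-1}gx\,\xi=\xi$, i.e. $x^{-1}gx\in A_\varphi$.

**Step 5: normality.** We let $x$ vary. The number $t_1$ and the states $\varphi_t$ depended on $x$, but $\mu$ and $\varphi$ did not. So $A_\varphi$ contains every conjugate of $g$, hence the normal closure of $g$. By (iii) $A_\varphi$ is amenable, so its subgroup, the normal closure, is an amenable normal subgroup of $G$. Hence $g\in\mathrm{Rad}(G)$, a contradiction. $\square$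

## 8. Differentiability makes the ratio limit exist

A convex function of one real variable is differentiable at some point of every open interval, and at a point of differentiability it has only one subgradient. Maximizing states give subgradients of $F$.

**Proposition 9.** Each $R_{x,k}$ has empty interior in $X$.

*Proof.* If $x=e$, then $\varphi(e)=1$ for all $\varphi$, and $R_{e,k}=\emptyset$. Let $x\ne e$ and suppose $\emptyset\ne W\subset R_{x,k}$ is open. Pick $\mu\in W\cap X_0$ and let $h=\frac12(\delta_x+\delta_{x^{-1}})-\delta_e$, which is symmetric, finitely supported and of sum $0$. By (X2), $\mu+th\in W$ for $|t|<t_1$. The function $t\mapsto F(\mu+th)$ is convex on $(-t_1,t_1)$, hence differentiable at some $t$ there. If $\varphi\in T(\mu+th)$, then for all $s$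
$$F(\mu+sh)\ge\varphi(\mu+sh)=F(\mu+th)+(s-t)\varphi(h).$$
Letting $s\to t$ from both sides shows that $\varphi(h)$ equals the derivative at $t$. But $\varphi(h)=\operatorname{Re}\varphi(x)-1$. So $\operatorname{Re}\varphi(x)$ takes the same value for all $\varphi\in T(\mu+th)$, contradicting $\mu+th\in R_{x,k}$. $\square$

## 9. Baire category and the proof of Theorem 3

By Lemma 7 and Propositions 8 and 9, the sets $E_g$ ($g\notin N$) and $R_{x,k}$ ($x\in G$, $k\ge1$) are countably many closed sets with empty interior in the complete metric space $X$. By the Baire category theorem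
$$X^*=X\setminus\Big(\bigcup_{g\notin N}E_g\ \cup\ \bigcup_{x,k}R_{x,k}\Big)$$
is comeager and dense. Let $\mu\in X^*$ be aperiodic.

**Step 1: existence of the limit.** As $\mu\notin\bigcup_kR_{x,k}$, $\operatorname{Re}\varphi(x)$ takes a single value $\psi_\mu(x)$ for $\varphi\in T(\mu)$. By Lemma 5(b), $\mu^{*n}(x)/\mu^{*n}(e)\to\psi_\mu(x)$ for every $x\in G$.

**Step 2: the radical is contained in $A_\mu$.** If $g\in N$, Lemma 6 gives one $\varphi\in T(\mu)$ with $\varphi(g)=1$. Since the value $\operatorname{Re}\varphi(g)$ does not depend on $\varphi\in T(\mu)$, $\psi_\mu(g)=1$.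

**Step 3: nothing else is in $A_\mu$.** If $g\notin N$, then $\mu\notin E_g$, so no $\varphi\in T(\mu)$ has $\varphi(g)=1$. By (ii) no $\varphi\in T(\mu)$ has $\operatorname{Re}\varphi(g)=1$. As $\operatorname{Re}\varphi(g)\le1$ always, $\psi_\mu(g)<1$.

So $\psi_\mu(g)=1$ exactly when $g\in N$, and $A_\mu=\mathrm{Rad}(G)$. This proves Theorem 3, and with $X=X_{w,1/2}$ the conjecture. $\blacksquare$

## 10. Finitely supported measures: the proof of Corollary 4

Finitely supported measures may all lie outside $X^*$. But for finitely many $g$, avoiding $E_g$ is an open condition, so it can be met by finitely supported measures. The inclusion of $K\cap N$ is then forced by hand, with the convolution trick of the bad example, now used inside $N$, where it does no harm.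

Let $G$ be finitely generated, $K\subset G$ finite, and $X=P_{\rm sym}(G)$.

**Step 1: a finitely supported $\sigma$ avoiding $E_g$ for $g\in K\setminus N$.** The set $\bigcap_{g\in K\setminus N}(X\setminus E_g)$ is $\ell^1$-open by Lemma 7 and contains $X^*\ne\emptyset$. Finitely supported symmetric measures with generating support and positive mass at $e$ are $\ell^1$-dense in $X$: given $\mu'\in X$ and $0<\varepsilon<1$, take a finite set $B=B^{-1}$ containing $e$ and a generating set, with $\mu'(B)>1-\varepsilon$; then $(1-\varepsilon)\mu'|_B/\mu'(B)+\varepsilon\,1_B/|B|$ is within $4\varepsilon$ of $\mu'$. So there is such a measure $\sigma$ with $\sigma\notin E_g$ for all $g\in K\setminus N$.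

**Step 2: the measure $\mu$.** Let $\nu$ be a finitely supported symmetric probability measure on $N$ with $\nu(e)>0$ and $\operatorname{supp}\nu\supseteq K\cap N$; if $N$ is finitely generated, let $\operatorname{supp}\nu$ also contain a generating set of $N$. Put $\mu=\nu*\sigma*\nu$. It is symmetric and finitely supported, $\mu(e)\ge\nu(e)^2\sigma(e)>0$, and $\operatorname{supp}\mu\supseteq\operatorname{supp}\sigma$ generates $G$.

**Step 3: $F(\mu)=F(\sigma)$.** This says that inserting $\nu$ costs nothing. As $q$ is trivial on $N$, $q(\nu)=1$ and $q(\mu)=q(\nu)q(\sigma)q(\nu)=q(\sigma)$. By Lemma 6, $F(\mu)=\|q(\mu)\|=\|q(\sigma)\|=F(\sigma)$, and $F(\sigma)\ge\sigma(e)>0$.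

**Step 4: every maximizing state of $\mu$ is $1$ on $\operatorname{supp}\nu$.** Let $\varphi\in T(\mu)$ with GNS vector $\xi$. Since $\pi(\nu)$ is self-adjoint and $\pi(\sigma)\le F(\sigma)$,
$$F(\sigma)=F(\mu)=\varphi(\mu)=\langle\pi(\sigma)\pi(\nu)\xi,\pi(\nu)\xi\rangle\le F(\sigma)\|\pi(\nu)\xi\|^2 .$$
As $F(\sigma)>0$ and $\|\pi(\nu)\|\le1$, $\|\pi(\nu)\xi\|=1$ and equality holds throughout. The vector $\pi(\nu)\xi=\sum_n\nu(n)\,n\xi$ is a convex combination of unit vectors and has norm $1$. By strict convexity of the unit ball of a Hilbert space, all $n\xi$ with $n\in\operatorname{supp}\nu$ coincide; as $e\in\operatorname{supp}\nu$, $n\xi=\xi$ for these $n$. By (ii), $\varphi=1$ on the subgroup generated by $\operatorname{supp}\nu$.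

**Step 5: $K\cap N\subset A_\mu$.** Step 4 holds for all $\varphi\in T(\mu)$, so Lemma 5(b) with $c=1$ shows that the subgroup generated by $\operatorname{supp}\nu$ lies in $A_\mu$. It contains $K\cap N$, and it is $N$ if $N$ is finitely generated and $\nu$ was chosen accordingly.

**Step 6: no $g\in K\setminus N$ lies in $A_\mu$.** We transfer from $\mu$ to $\sigma$. By Step 4, $\pi(\nu)\xi=\xi$, so the equality there reads $\varphi(\sigma)=\langle\pi(\sigma)\xi,\xi\rangle=F(\sigma)$. Thus $T(\mu)\subset T(\sigma)$. If $g\in K\setminus N$, then $\sigma\notin E_g$, so $\varphi(g)\ne1$ for all $\varphi\in T(\sigma)$, in particular for all $\varphi\in T(\mu)$. By Lemma 5(c), $g\notin A_\mu$.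

Steps 5 and 6 give $A_\mu\cap K=\mathrm{Rad}(G)\cap K$, and $\mathrm{Rad}(G)\subseteq A_\mu$ if $\mathrm{Rad}(G)$ is finitely generated. $\blacksquare$
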